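# Translation numbers on circles of growing length: a finitely generated group whose homogeneous quasimorphisms are all reversed by one involution

## 1. Infinite dimension against invariance: abelian groups and the free group of rank 2

Take a finitely generated group that carries an infinite-dimensional space of homogeneous quasimorphisms. The automorphism group acts on this space. Must some unbounded quasimorphism be fixed by every automorphism? The answer one would first guess is yes: invariance is a constraint, but infinitely many dimensions should leave room for something to survive it. Before testing the guess we fix the words. The problem comes from Francesco Fournier-Facio and Richard D. Wade, "Aut-invariant quasimorphisms on groups", arXiv:2211.00800 (2022).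

**Definition.** A *quasimorphism* on a group $G$ is a function $f:G\to\mathbb R$ whose *defect*
$$D(f)=\sup_{g,h\in G}|f(g)+f(h)-f(gh)|$$
is finite. It is *homogeneous* if $f(g^n)=nf(g)$ for all $g\in G$, $n\in\mathbb Z$. We write $Q(G)$ for the vector space of homogeneous quasimorphisms. The group $\operatorname{Aut}(G)$ acts by $f\mapsto f\circ\phi$, and $f$ is *$\operatorname{Aut}$-invariant* if $f\circ\phi=f$ for all $\phi\in\operatorname{Aut}(G)$.

For example, $f(n)=\lfloor n/2\rfloor$ on $\mathbb Z$ has $f(m)+f(n)-f(m+n)\in\{0,-1\}$, so $D(f)=1$. It is not homogeneous, since $f(1)=0$ and $f(-1)=-1$, but it stays within $1$ of the homogeneous function $n/2$.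

This is general. If $f$ is a quasimorphism with defect $D$, then $|f(g^{jk})-jf(g^k)|\le jD$, so $f(g^{jk})/(jk)$ and $f(g^k)/k$ differ by at most $D/k$. Exchanging $j$ and $k$, we see that $f(g^k)/k$ is a Cauchy sequence. Its limit $\bar f(g)$ is the *homogenization* of $f$. Taking $k=1$ and $j\to\infty$ gives $|\bar f-f|\le D$, so $\bar f$ is a quasimorphism. It satisfies $\bar f(g^m)=m\bar f(g)$ for $m\ge0$, and for $m=-1$ because $|f(g^k)+f(g^{-k})-f(1)|\le D$. Hence $\bar f\in Q(G)$.

Let $f\in Q(\Gamma)$ have defect $D$. Four facts will be used all the time.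

**(Q1)** *$f$ is conjugation invariant, and $f(gh)=f(g)+f(h)$ if $g,h$ commute.* We have $f(hgh^{-1})-f(g)=\frac1k\big(f(hg^kh^{-1})-f(g^k)\big)$. The bracket is at most $2D$ in absolute value because $f(h)+f(h^{-1})=0$. Let $k\to\infty$. If $g,h$ commute, then $f(gh)=\frac1kf(g^kh^k)$ is within $D/k$ of $\frac1k(f(g^k)+f(h^k))=f(g)+f(h)$. By induction $f$ is additive on products of finitely many commuting elements.

**(Q2)** *Let $M\le\Gamma$. Suppose that for every $k$ there are $\gamma_1,\dots,\gamma_k\in\Gamma$ such that the subgroups $\gamma_iM\gamma_i^{-1}$ commute elementwise pairwise. Then $f|_M$ is a homomorphism.* For $x,y\in M$ put $X=\prod_i\gamma_ix\gamma_i^{-1}$ and $Y=\prod_i\gamma_iy\gamma_i^{-1}$. Factors with different indices commute, so $XY=\prod_i\gamma_ixy\gamma_i^{-1}$. By (Q1), $f(X)=kf(x)$, $f(Y)=kf(y)$ and $f(XY)=kf(xy)$. Hence $k|f(x)+f(y)-f(xy)|\le D$ for all $k$.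

**(Q3)** *If $N\lhd\Gamma$ and $f|_N=0$, then $f$ descends to a homogeneous quasimorphism on $\Gamma/N$.* For $\nu\in N$ we have $(g\nu)^k=g^k\nu_k$ with $\nu_k\in N$. So $k|f(g\nu)-f(g)|=|f(g^k\nu_k)-f(g^k)-f(\nu_k)|\le D$ for all $k$.

**(Q4)** *A bounded homogeneous quasimorphism is $0$*, since $f(g)=f(g^k)/k$.

Now we test the guess.

*Abelian groups.* By (Q1), $Q(A)=\operatorname{Hom}(A,\mathbb R)$ for abelian $A$. For $A=\mathbb Z^k$ this is $\mathbb R^k$, and the automorphism $-1$ acts on it as $-1$, so nothing nonzero is invariant. This does not refute the guess, since the dimension is finite. For $A=\bigoplus_{\mathbb N}\mathbb Z$ the space $\operatorname{Hom}(A,\mathbb R)=\mathbb R^{\mathbb N}$ is infinite-dimensional and $-1$ still acts as $-1$. So the guess is false without finite generation. But a finitely generated $G$ has finite-dimensional $\operatorname{Hom}(G,\mathbb R)$, so we must leave homomorphisms behind.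

*The free group $F_2=\langle a,b\rangle$.* For a reduced word $w\neq1$ let $h_w(g)$ be the number of occurrences, overlaps allowed, of $w$ in the reduced word of $g$, minus the number of occurrences of $w^{-1}$. If $g=uv$, $h=v^{-1}z$ and $gh=uz$ are reduced products, then each of the three junctions contributes an error of at most $|w|-1$. Since $h_w(v^{-1})=-h_w(v)$, we get $D(h_w)\le3(|w|-1)$. Let $f_j$ be the homogenization of $h_w$ for $w=ab^ja$. In powers of $ab^i$ the word $ab^ja$ occurs only if $i=j$, and then once per period; its inverse never occurs. So $f_j(ab^i)=\delta_{ij}$, and $Q(F_2)$ is infinite-dimensional.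

Let us imitate $-1$ by the involution $\theta:a\mapsto a^{-1},\ b\mapsto b^{-1}$. Take $g=w=aababb$ and let $f$ be the homogenization of $h_w$. The only cyclic rotation of $g$ that begins with $aa$ is $g$ itself. Hence $w$ occurs once per period in powers of $g$, and $f(g)=1$. In $\theta(g)^k$ only the letters $a^{-1},b^{-1}$ occur, so we must look for $w^{-1}$. That means looking for $bbabaa$ in powers of $aababb$. But $bbabaa$ is a rotation of $aabbab$, which begins with $aa$ and differs from $aababb$, so it is not a rotation of $aababb$. Hence $f(\theta(g))=0$, and $f+f\circ\theta$ is a $\theta$-invariant element of $Q(F_2)$ with value $1$ at $g$. Against this involution the guess holds: something survives.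

The last step shows what a single involution has to achieve.

**Lemma 1.** Let $\rho\in\operatorname{Aut}(G)$ with $\rho^2=1$. The following are equivalent: (i) every quasimorphism $f$ on $G$ with $f\circ\rho-f$ bounded is bounded; (ii) $f\in Q(G)$ and $f\circ\rho=f$ imply $f=0$; (iii) $f\circ\rho=-f$ for all $f\in Q(G)$.

*Proof.* (i)⇒(ii): such an $f$ is bounded, so $f=0$ by (Q4). (ii)⇒(iii): $f+f\circ\rho\in Q(G)$ is $\rho$-invariant, so it is $0$. (iii)⇒(i): let $f\circ\rho-f$ be bounded. Then $\bar f(\rho(g))=\lim_k f(\rho(g^k))/k=\lim_kf(g^k)/k=\bar f(g)$, so $\bar f=\bar f\circ\rho=-\bar f$. Thus $\bar f=0$, and $f$ is bounded because $|f-\bar f|\le D(f)$. $\square$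

In $F_2$ there are too many kinds of quasimorphisms: they can tell $\theta(g)$ from $g^{-1}$. We want a group in which every quasimorphism is built from functions that change sign under one obvious symmetry.

## 2. Translation numbers, and why coordinates must not be permuted

Write $t(x)=x+1$ on $\mathbb R$, and let products denote composition, $gh=g\circ h$. For an integer $n\ge1$ let $\mathcal H_n$ be the group of increasing homeomorphisms of $\mathbb R$ that commute with $t^n$, that is, the lifts of orientation-preserving homeomorphisms of the circle $\mathbb R/n\mathbb Z$.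

**Definition.** The *translation number* of $g\in\mathcal H_n$ is $\tau_n(g)=\lim_{k\to\infty}g^k(0)/k$.

For instance $\tau_n(t)=1$ and $\tau_n(t^n)=n$. The basic properties are these.

**(T1)** *$|(g(x)-x)-(g(y)-y)|\le n$ for all $x,y$.* The displacement $g(x)-x$ is $n$-periodic, so we may assume $y\le x<y+n$. Then $g(x)-g(y)$ and $x-y$ both lie in $[0,n)$.

**(T2)** *$\tau_n\in Q(\mathcal H_n)$.* By (T1), $|gh(0)-g(0)-h(0)|=|(g(h(0))-h(0))-(g(0)-0)|\le n$. So $g\mapsto g(0)$ is a quasimorphism, and $\tau_n$ is its homogenization.

**(T3)** *$|g^N(x)-x-N\tau_n(g)|\le n$ for all $N\ge1$ and all $x$.* Let $c$ and $C$ be the infimum and supremum of the displacement of $g^N$. By (T1), $C-c\le n$. From $g^N(x)\ge x+c$ for all $x$ we get $g^{Nk}(0)\ge kc$, hence $N\tau_n(g)\ge c$. Likewise $N\tau_n(g)\le C$. So both $g^N(x)-x$ and $N\tau_n(g)$ lie in $[c,C]$.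

By (T3), $\tau_n(g)=0$ if $g$ has a fixed point, and $\tau_n(g)=n$ if $g(x)=x+n$ for some $x$. The reflection $r(x)=-x$ reverses translation numbers: $rgr\in\mathcal H_n$ and $(rgr)^k(0)=-g^k(0)$, so
$$\tau_n(rgr)=-\tau_n(g).\tag{1}$$
And $\tau_n$ is far from a homomorphism. Let $n\ge10$. Let $y\in\mathcal H_n$ fix $-1+n\mathbb Z$, send $0$ to $n-3$, and be linear in between on $[-1,n-1]$. Let $x\in\mathcal H_n$ fix $n-4+n\mathbb Z$, send $n-3$ to $n$, and be linear in between on $[n-4,2n-4]$. Both have fixed points, so $\tau_n(x)=\tau_n(y)=0$. But $xy(0)=n$, so $\tau_n(xy)=n$.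

So in place of $\bigoplus\mathbb Z$ we can use an infinite direct sum of groups of such maps: it has one translation number per coordinate, and the reflection reverses them all. The remaining problem is finite generation.

*A wreath product.* The standard way to put an infinite direct sum inside a finitely generated group is the wreath product. Let $H=\langle x,y,t\rangle\le\mathcal H_n$ with $x,y$ as above, and let $\Gamma=\big(\bigoplus_{i\in\mathbb Z}H\big)\rtimes\langle s\rangle$ with $s$ shifting the coordinates. It is generated by $s$ and the three generators of $H$ in coordinate $0$. Now let $f\in Q(\Gamma)$ and let $M$ be the factor with index $0$. The conjugates $s^iMs^{-i}$ are the different factors, so they commute. By (Q2), $f|_M$ is a homomorphism, and it cannot equal $c\,\tau_n$ with $c\ne0$, because $\tau_n(xy)=n$ while $\tau_n(x)=\tau_n(y)=0$. Finite generation was bought by conjugating the factors into each other, and this is exactly what destroys the translation numbers.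

So no element may permute the coordinates. We look for a finitely generated subgroup of a *product* $\prod_n\mathcal H_n$ that still contains a big direct sum. Two generators that act in every coordinate are natural: $t$, and a map supported near $[0,5]$. If all circles have the same length and the generators act in the same way in each coordinate, the group they generate is a single diagonal copy and no coordinate can be isolated. The way out is to use circles of *different* lengths. The translation $t^n$ is central for the circle of length $n$ but moves $[0,5]$ off itself on the other circles, if the lengths are well chosen. A commutator then sees only the coordinate $n$.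

## 3. An involution acting as $-1$: the statements

**Theorem A.** There is a finitely generated group $G$ with $\dim Q(G)=\infty$, and an involution $\rho\in\operatorname{Aut}(G)$, such that every quasimorphism $f$ on $G$ with $f\circ\rho-f$ bounded is bounded. In particular $G$ has no unbounded $\operatorname{Aut}$-invariant quasimorphism.

So the first guess is wrong, and one automorphism of order $2$ is enough to refute it.

**Theorem B.** For this $G$ there are an infinite set $S\subset\mathbb N$, homogeneous quasimorphisms $\tau_n$ $(n\in S)$ and a surjective homomorphism $\sigma:G\to\mathbb Z$ such that each $f\in Q(G)$ is uniquely of the form $f=c\,\sigma+\sum_{n\in S}c_n\tau_n$ with $\sum n|c_n|<\infty$, and every such sum lies in $Q(G)$. Moreover $D(f)=\sum_nn|c_n|$. So $Q(G)/\operatorname{Hom}(G,\mathbb R)$ with norm $D$ is isometric to $\ell^1(S)$, and $f\circ\rho=-f$ for all $f\in Q(G)$.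

**Corollary C.** (i) $\hat G=G\rtimes\langle\rho\rangle$ is finitely generated with $Q(\hat G)=0$, although its index-2 subgroup $G$ has $Q(G)$ infinite-dimensional. (ii) There are $2^{\aleph_0}$ pairwise non-isomorphic groups as in Theorem A.

We need homeomorphisms that form finitely generated groups with large commutator subgroups, so we work with dyadic piecewise linear maps, that is, with Thompson's groups.

## 4. Dyadic piecewise linear maps: cutting, extending, generating

"Dyadic" means in $\mathbb Z[1/2]$. A dyadic interval is $[p,q]$ with $p<q$ dyadic.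

**Definition.** A *PL$_2$ homeomorphism* between dyadic intervals is an increasing piecewise linear homeomorphism with finitely many breakpoints, all dyadic, and slopes integer powers of $2$. For a dyadic interval $J$ let $F(J)$ be the group of homeomorphisms of $\mathbb R$ that are the identity outside $J$ and PL$_2$ on $J$.

For example, $x\mapsto x/2$ on $[0,\frac12]$, $x\mapsto x-\frac14$ on $[\frac12,\frac34]$, $x\mapsto2x-1$ on $[\frac34,1]$ gives an element of $F([0,1])$.

Working from the left endpoint, each affine piece of a PL$_2$ homeomorphism has the form $x\mapsto2^kx+d$ with $d$ dyadic. So such maps and their inverses preserve dyadic points, and inverses and composites of PL$_2$ homeomorphisms are PL$_2$. We also have $F(J)\subset F(J')$ if $J\subset J'$.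

**(E0)** *Any two dyadic intervals are PL$_2$ homeomorphic.* An interval of length $k/2^j$ is a union of $k$ intervals of length $2^{-j}$ with dyadic endpoints. By halving pieces, arrange equal numbers of pieces in both intervals, then map piece to piece affinely in order. For example, $[0,3]=[0,1]\cup[1,2]\cup[2,3]$ goes to $[0,\frac12]\cup[\frac12,\frac34]\cup[\frac34,1]$.

**(E)** *Let $p<x_1<x_2<q$ and $p<y_1<y_2<q$ be dyadic and $\varphi:[x_1,x_2]\to[y_1,y_2]$ a PL$_2$ homeomorphism. Then $\varphi$ extends to an element of $F([p,q])$.* Use (E0) for $[p,x_1]\to[p,y_1]$ and $[x_2,q]\to[y_2,q]$. In particular $F([p,q])$ acts transitively on the dyadic points of $(p,q)$: take for $\varphi$ a translation of a short dyadic interval around the first point onto one around the second.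

**(F1)** By (E0), $F(J)\cong F([0,1])$, which is Thompson's group $F$; this group is finitely generated.

**(F2)** $[F(J),F(J)]$ is the set of elements of $F(J)$ that are the identity near both endpoints of $J$ (Cannon–Floyd–Parry, *Introductory notes on Richard Thompson's groups*, Enseign. Math. 42 (1996), Theorem 4.1, transported by (E0)). We use it in this form: if $J\subset\operatorname{int}J'$, then $F(J)\subset[F(J'),F(J')]$.

The next lemma builds $F$ of a long interval from $F$ of short ones, so that a commutator computation on an interval of length $3$ can spread around the whole circle.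

**Lemma 2.** If $p<p_2<q_1<q$ are dyadic, then $F([p,q])$ is generated by $F([p,q_1])\cup F([p_2,q])$. Consequently every $F(J)$ is generated by subgroups $F(J_i)$ with $J_i\subset J\cap[i,i+3]$ for integers $i$.

*Proof.* Let $b\in F([p,q])$ and let $x\in(p_2,q_1)$ be dyadic. If $b(x)\ge q_1$, then $x$ and $b(x)$ both lie in $(p_2,q)$, and by (E) some $c\in F([p_2,q])$ has $cb(x)=x$. Otherwise $x$ and $b(x)$ lie in $(p,q_1)$, and some $c\in F([p,q_1])$ has $cb(x)=x$. Since $cb$ fixes the dyadic point $x$, it is the product of an element of $F([p,x])\subset F([p,q_1])$ and an element of $F([x,q])\subset F([p_2,q])$.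

For the second claim let $J=[p,q]$ and $i=\lfloor p\rfloor$. If $q\le i+3$, then $J\subset[i,i+3]$ and we are done. Otherwise $p<i+1<i+3<q$, and the first part says that $F(J)$ is generated by $F([p,i+3])$, where $[p,i+3]\subset J\cap[i,i+3]$, and $F([i+1,q])$. Repeat with $[i+1,q]\subset J$. The left endpoint moves to $i+1$, then $i+2$, and so on, so the process stops. $\square$

## 5. Wrapping around a circle of length $n$

**Definition.** For an integer $n\ge1$, $\hat H_n\le\mathcal H_n$ consists of the increasing homeomorphisms of $\mathbb R$ that commute with $t^n$, are piecewise linear with a discrete set of breakpoints, all dyadic, have slopes powers of $2$, and map dyadics to dyadics.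

Each affine piece of $g\in\hat H_n$ is $x\mapsto2^kx+d$ with $d$ dyadic, so inverses and composites stay in $\hat H_n$ and it is a group. It contains $t$. It is the group of lifts to $\mathbb R$ of Thompson's group $T$ acting on $\mathbb R/n\mathbb Z$.

**Definition.** If $b\in F(J)$ with $|J|\le n$, its *periodization* $b^{(n)}\in\hat H_n$ is the product of the maps $t^{kn}bt^{-kn}$, $k\in\mathbb Z$, which are supported in the intervals $J+kn$ with disjoint interiors.

For instance, if $b\in F([0,5])$, then $b^{(10)}$ repeats $b$ on $[0,5],[10,15],[-10,-5],\dots$ and is the identity on $[5,10]$ and its translates. On $J$ the map $b^{(n)}$ equals $b$. Hence for fixed $J$ with $|J|\le n$, $b\mapsto b^{(n)}$ is an injective homomorphism $F(J)\to\hat H_n$; it is compatible with inclusions of intervals. For every integer $i$,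
$$t^ib^{(n)}t^{-i}=(t^ibt^{-i})^{(n)},\qquad r\,b^{(n)}r=(rbr)^{(n)},\tag{2}$$
the second because $r\,t^{kn}bt^{-kn}\,r=t^{-kn}(rbr)t^{kn}$. We write $F(J)^{(n)}$ for the image of $F(J)$.

The following factorization lets us control all of $\hat H_n$ through maps supported in intervals shorter than the circle.

**Lemma 3.** For each $g\in\hat H_n$ there are $m\in\mathbb Z$, dyadic intervals $J_1,J_2$ of length $<n$, and $b_i\in F(J_i)$ with $t^{mn}g=b_1^{(n)}b_2^{(n)}$. If $0\le g(0)<n$, one can take $m=0$.

*Proof.* Choose $m$ with $y:=t^{mn}g(0)\in[0,n)$ (so $m=0$ if $0\le g(0)<n$) and put $g'=t^{mn}g$. Choose a dyadic $\delta>0$ with $y<n-2\delta$, and let $J_1=[-\delta,n-2\delta]$, of length $n-\delta<n$. Both $0$ and $y=g'(0)$ lie in the interior of $J_1$. So for a small dyadic $\varepsilon>0$, both $[-\varepsilon,\varepsilon]$ and $g'([-\varepsilon,\varepsilon])$ lie in the interior of $J_1$; the endpoints $g'(\pm\varepsilon)$ are dyadic. By (E) there is $b_1\in F(J_1)$ with $b_1=g'$ on $[-\varepsilon,\varepsilon]$. Then $b_1^{(n)}=g'$ on $[-\varepsilon,\varepsilon]$,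 and since both commute with $t^n$, also on $[-\varepsilon,\varepsilon]+n\mathbb Z$. Thus $(b_1^{(n)})^{-1}g'\in\hat H_n$ is the identity on $[-\varepsilon,\varepsilon]+n\mathbb Z$. So it preserves $[\varepsilon,n-\varepsilon]$ and equals $b_2^{(n)}$ for some $b_2\in F([\varepsilon,n-\varepsilon])$. $\square$

## 6. Circles of lengths $10, 15, 155, \dots$: the group $G$ and its reflection

Which lengths should we take? Suppose we took all integers $n\ge10$. We want $[a,t^na't^{-n}]$, with $a,a'\in F([0,5])$ periodized in each coordinate, to be trivial outside coordinate $n$. But in coordinate $n+1$ the second entry is supported in $[n,n+5]+(n+1)\mathbb Z$, which contains $[-1,4]$ and overlaps $[0,5]$. With $a\in F([1,2])$ and $a'\in F([2,3])$ both entries live over $[1,2]$. As $F([1,2])$ is not abelian, $a$ and $a'$ can be chosen so that the commutator is nontrivial there. The lengths must be spread out modulo each other.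

Let $S=\{n_1<n_2<\dots\}$ with $n_1=10$ and $n_{i+1}=n_1\cdots n_i+5$. It begins $10,15,155,23255$. Then
$$\text{for distinct }m,n\in S,\ \text{the distance from }n\text{ to }m\mathbb Z\text{ is at least }5.\tag{3}$$
Indeed, if $m<n$, then $n\equiv5\pmod m$ and $m\ge10$. If $m>n$, then $m$ is a multiple of $n$ plus $5$, so $5\le n\le m-5$.

Let $A=F([0,5])$. For $a\in A$ put $\mathbf a=(a^{(n)})_{n\in S}$, and let $\mathbf t=(t)_{n\in S}$, with the entry $t$ in every coordinate.

**Definition.** $G\le\prod_{n\in S}\hat H_n$ is the subgroup generated by $\mathbf t$ and all $\mathbf a$, $a\in A$.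

Since $a\mapsto\mathbf a$ is a homomorphism and $A$ is finitely generated by (F1), $G$ is finitely generated.

*The involution $\rho$.* Let $\rho$ be conjugation by $r(x)=-x$ in every coordinate; it preserves each $\hat H_n$. Then $\rho(\mathbf t)=\mathbf t^{-1}$. For $a\in A$ put $a^*(x)=5-a(5-x)$, so $a^*\in A$. We have $t^{-5}a^*t^5(x)=a^*(x+5)-5=-a(-x)=rar(x)$, so by (2), $\rho(\mathbf a)=\mathbf t^{-5}\mathbf a^*\mathbf t^5\in G$. Hence $\rho(G)\subset G$. As $\rho^2=1$, $\rho$ restricts to an automorphism of $G$ with $\rho^2=1$, and $\rho\ne1$ because $\mathbf t^{-1}\ne\mathbf t$.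

Let $\iota_n:\hat H_n\to\prod_{m\in S}\hat H_m$ be the inclusion of the $n$-th coordinate.

## 7. $G$ contains every coordinate group

**Proposition 4.** $\iota_n(\hat H_n)\subset G$ for every $n\in S$. Hence $K:=\bigoplus_{n\in S}\hat H_n\le G$.

*Proof.* Let $N_n=\{g\in\hat H_n:\iota_n(g)\in G\}$. This is a subgroup. For $\gamma\in G$ with $n$-th coordinate $\gamma_n$ we have $\gamma\,\iota_n(g)\gamma^{-1}=\iota_n(\gamma_ng\gamma_n^{-1})$, so $N_n$ is normalized by the $n$-th coordinates of elements of $G$, in particular by $t$.

**Step 1: isolate coordinate $n$.** The purpose is to get a first supply of elements of $N_n$. For $a,a'\in A$ consider $[\mathbf a,\mathbf t^n\mathbf a'\mathbf t^{-n}]\in G$. In a coordinate $m\ne n$ the two entries are supported in $[0,5]+m\mathbb Z$ and $[n,n+5]+m\mathbb Z$. By (3) these sets have disjoint interiors, so the entries commute. In coordinate $n$, $t^n$ is central, and the commutator is $[a^{(n)},a'^{(n)}]=[a,a']^{(n)}$. Hence $[A,A]^{(n)}\subset N_n$. (For $n=15$, $m=10$: modulo $10$ the interval $[15,20]$ becomes $[5,10]$, which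 meets $[0,5]$ only in endpoints.)

**Step 2: spread along the circle.** We want all $F(J)^{(n)}$ with $|J|\le n$. By (F2), $F([1,4])\subset[A,A]$. Conjugating by powers of $t$ and using (2), we get $F([i,i+3])^{(n)}\subset N_n$ for all $i\in\mathbb Z$. Let $|J|\le n$. By Lemma 2, $F(J)$ is generated by subgroups $F(J_i)$ with $J_i\subset J\cap[i,i+3]$. Because $J_i\subset J$, these generate inside the domain of the homomorphism $b\mapsto b^{(n)}$ on $F(J)$. So $F(J)^{(n)}\subset N_n$.

**Step 3: reach all of $\hat H_n$.** Apply Lemma 3 to $g=t$. Since $t(0)=1\in[0,n)$, $t=b_1^{(n)}b_2^{(n)}$, and $t\in N_n$ by Step 2. Hence $t^n\in N_n$, and Lemma 3 gives $g\in N_n$ for every $g\in\hat H_n$. $\square$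

## 8. When the circle becomes a line: the quotient $G/K$

To understand $Q(G)$ we shall first look at $K$ and then at $G/K$. As $n\to\infty$ the circle of length $n$ looks like a line, and $G/K$ is the corresponding group on the line.

Let $B=\bigcup_JF(J)$, a group because any two dyadic intervals lie in a third. Let $W=\langle t,A\rangle\le\operatorname{Homeo}(\mathbb R)$. The groups $t^iAt^{-i}=F([i,i+5])$ contain all $F([i,i+3])$, so by Lemma 2 they generate $B$. The map $t$ normalizes $B$, and no nontrivial power of $t$ lies in $B$. So $W=B\rtimes\langle t\rangle$ with $\langle t\rangle\cong\mathbb Z$.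

**Proposition 5.** There is a surjective homomorphism $\pi:G\to W$ with $\mathbf t\mapsto t$, $\mathbf a\mapsto a$ $(a\in A)$, and kernel $K$.

*Proof.* Let $w$ be a word in $t^{\pm1}$ and letters $a\in A$, with evaluations $w_n\in\hat H_n$ and $w_\infty\in W$. Collecting the powers of $t$ on the right, rewrite $w$ formally as $\big(\prod_jt^{i_j}a_jt^{-i_j}\big)t^m$. Choose integers $p<q$ with $[i_j,i_j+5]\subset[p,q]$ for all $j$, and put $b=\prod_jt^{i_j}a_jt^{-i_j}\in F([p,q])$. Then $w_\infty=bt^m$. For $n\in S$ with $n\ge q-p$, (2) and the homomorphism $F([p,q])\to\hat H_n$ give $w_n=b^{(n)}t^m$.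

Suppose $w_n=1$ for some $n\in S$ with $n\ge q-p$. Then $b^{(n)}=t^{-m}$ fixes $p$, so $m=0$. Then $b^{(n)}=1$, so $b=1$ by injectivity, and $w_\infty=1$.

If $w$ represents $1\in G$, then all $w_n=1$, and since $S$ is infinite, $w_\infty=1$. So $\pi$ is well defined; it is onto because $t$ and $A$ generate $W$. More generally, if $w$ represents an element with only finitely many nontrivial coordinates, then $w_\infty=1$. Conversely, if $w_\infty=bt^m=1$, then $t^{-m}=b\in B$, so $m=0$ and $b=1$. Then $w_n=1$ for all $n\in S$ with $n\ge q-p$, so only finitely many coordinates are nontrivial. Thus $\ker\pi=G\cap\bigoplus_n\hat H_n=K$ by Proposition 4. $\square$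

Let $\sigma$ be the composite $G\to W\to W/B=\langle t\rangle\cong\mathbb Z$. So $\sigma(\mathbf t)=1$, $\sigma(\mathbf a)=0$ for $a\in A$, and $\sigma|_K=0$.

## 9. Infinitely many translation numbers on $G$

For $\gamma\in G$ put $\tau_n(\gamma)=\tau_n(\gamma_n)$. By (T2), $\tau_n\in Q(G)$ for each $n\in S$. To see that these are independent, we repeat the construction of $x,y$ from Section 2 inside $\hat H_n$. By (E) choose $h_1\in F([-1,n-2])$ with $h_1(0)=n-3$ and $h_2\in F([n-4,n+1])$ with $h_2(n-3)=n$ (recall $n\ge10$). Put $x_n=h_2^{(n)}$, $y_n=h_1^{(n)}$ and $u_n=x_ny_n$. Both $x_n$ and $y_n$ have fixed points, and $u_n(0)=x_n(n-3)=n$. So by (T3)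
$$\tau_n(x_n)=\tau_n(y_n)=0,\qquad\tau_n(u_n)=n.\tag{4}$$
By Proposition 4, $\iota_n(u_n)\in G$, and $\tau_m(\iota_n(u_n))=0$ for $m\ne n$. Hence the $\tau_n$, $n\in S$, are linearly independent, and $\dim Q(G)=\infty$.

## 10. Commuting conjugates leave only $\tau_n$ on $\hat H_n$ and only $\sigma$ on $W$

In Section 2 the fact (Q2) was the obstacle. Now it works for us: inside one coordinate, and on the line, it removes all unwanted quasimorphisms.

**Lemma 6.** Let $n\ge1$, $\varphi\in Q(\hat H_n)$ and $b\in F(J)$ with $|J|<n$. Then $\varphi(b^{(n)})=0$.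

*Proof.* Since $|J|<n$, there are dyadic intervals with $J\subset\operatorname{int}J'$, $J'\subset\operatorname{int}J''$ and $|J''|<n$. Given $k$, choose disjoint dyadic intervals $I_1,\dots,I_k\subset\operatorname{int}J''$. By (E0) there are PL$_2$ homeomorphisms $J'\to I_i$, and by (E) they extend to $h_i\in F(J'')$ with $h_i(J')=I_i$. The groups $h_iF(J')h_i^{-1}=F(I_i)$ commute pairwise, hence so do their images in $F(J'')^{(n)}$. By (Q2) with $M=F(J')^{(n)}$ and $\gamma_i=h_i^{(n)}$, $a\mapsto\varphi(a^{(n)})$ is a homomorphism $F(J')\to\mathbb R$. It vanishes on $[F(J'),F(J')]$, which contains $F(J)$ by (F2). $\square$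

**Lemma 7.** Every $\varphi\in Q(\hat H_n)$ equals $c\,\tau_n$ with $c=\varphi(t^n)/n$.

*Proof.* Put $\psi=\varphi-c\,\tau_n\in Q(\hat H_n)$. As $\tau_n(t^n)=n$, $\psi(t^n)=0$. By Lemma 6, $\psi$ vanishes on each $b^{(n)}$ with $b\in F(J)$, $|J|<n$. For $g\in\hat H_n$ write $g=t^{-mn}b_1^{(n)}b_2^{(n)}$ by Lemma 3. Since $t^n$ is central, (Q1) gives $\psi(g)=-m\psi(t^n)+\psi(b_1^{(n)}b_2^{(n)})=\psi(b_1^{(n)}b_2^{(n)})$. So $|\psi(g)|\le D(\psi)+0+0$. Thus $\psi$ is bounded, and $\psi=0$ by (Q4). $\square$

**Lemma 8.** If $\bar f\in Q(W)$, then $\bar f|_B=0$, and $\bar f$ is $\bar f(t)$ times the projection $W\to W/B\cong\mathbb Z$.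

*Proof.* Let $b\in F(J)$, and choose a dyadic $J'$ with $J\subset\operatorname{int}J'$ and an integer $N>|J'|$. The conjugates $t^{iN}F(J')t^{-iN}=F(J'+iN)$ commute pairwise. By (Q2), $\bar f|_{F(J')}$ is a homomorphism, so it vanishes on $[F(J'),F(J')]\supset F(J)$. Hence $\bar f|_B=0$. By (Q3), $\bar f$ descends to $W/B=\langle t\rangle\cong\mathbb Z$, where a homogeneous quasimorphism is determined by its value at the generator. $\square$

## 11. Proof of Theorem A

Finite generation, the involution and $\dim Q(G)=\infty$ are established. By Lemma 1 it remains to show: *if $f\in Q(G)$ and $f\circ\rho=f$, then $f=0$.*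

**Step 1: $f=0$ on each $\iota_n(\hat H_n)$.** By Proposition 4, $f\circ\iota_n\in Q(\hat H_n)$, so by Lemma 7 it is a multiple of $\tau_n$, with coefficient determined by $z=\iota_n(t^n)$. Since $rt^nr=t^{-n}$, $\rho(z)=z^{-1}$ and $f(z)=f(\rho(z))=-f(z)$. So $f(z)=0$ and $f\circ\iota_n=0$.

**Step 2: $f=0$ on $K$.** An element of $K$ is a finite product of commuting elements from different $\iota_n(\hat H_n)$. Use (Q1) and Step 1.

**Step 3: $f=0$ on $G$.** By (Q3) and Proposition 5, $f=\bar f\circ\pi$ with $\bar f\in Q(W)$. By Lemma 8, $f=f(\mathbf t)\,\sigma$. Finally $f(\mathbf t)=f(\rho(\mathbf t))=f(\mathbf t^{-1})=-f(\mathbf t)$, so $f(\mathbf t)=0$ and $f=0$.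

An $\operatorname{Aut}$-invariant quasimorphism $f$ has $f\circ\rho-f=0$, so it is bounded. $\blacksquare$

## 12. The defect of $\tau_n$ is $n$, and $Q(G)$ is $\ell^1(S)$ plus a line

For Theorem B we need the exact defect. From (T2), homogenizing changes $g\mapsto g(0)$ by at most $n$, so the first bound is only $D(\tau_n)\le n+3n=4n$. An averaging trick removes the loss: every $g\in\mathcal H_n$ is conjugate to a map that is nearly a translation by $\tau_n(g)$.

**Lemma 9.** $|\tau_n(gh)-\tau_n(g)-\tau_n(h)|\le n$ for all $g,h\in\mathcal H_n$. Hence $D(\tau_n)\le n$ on $\hat H_n$ and on $G$.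

*Proof.* Let $\alpha=\tau_n(g)$, $\beta=\tau_n(h)$. For $N\ge1$ put
$$\kappa(x)=\frac1N\sum_{i=0}^{N-1}\big(g^i(x)-i\alpha\big).$$
This is continuous and strictly increasing with $\kappa(x+n)=\kappa(x)+n$, so $\kappa\in\mathcal H_n$. Moreover
$$\kappa(g(x))=\frac1N\sum_{j=1}^{N}\big(g^j(x)-j\alpha\big)+\alpha=\kappa(x)+\alpha+\frac1N\big(g^N(x)-x-N\alpha\big).$$
By (T3) the last term is at most $n/N$ in absolute value. So $g'=\kappa g\kappa^{-1}$ satisfies $|g'(y)-y-\alpha|\le n/N$ for all $y$. Put $h'=\kappa h\kappa^{-1}$. By (Q1), $\tau_n(h')=\beta$, and (T3) with $N=1$ gives $|h'(x)-x-\beta|\le n$ for all $x$. Therefore $|g'h'(x)-x-\alpha-\beta|\le n+n/N$ for all $x$. Iterating, $|(g'h')^k(0)-k(\alpha+\beta)|\le k(n+n/N)$, so $|\tau_n(g'h')-\alpha-\beta|\le n+n/N$. Since $g'h'=\kappa gh\kappa^{-1}$, (Q1) gives $\tau_n(gh)=\tau_n(g'h')$. Let $N\to\infty$. $\square$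

A shorter route quotes the identity $D(\phi)=\sup_{g,h}|\phi([g,h])|$ for homogeneous $\phi$ (Bavard, *Longueur stable des commutateurs*, Enseign. Math. 37 (1991); see also Calegari, *scl*, Lemma 2.24). With $\psi=hgh^{-1}$ we have $[g,h]=g\psi^{-1}$. If $g\psi^{-1}(x)\ge x+n$ for all $x$, then $g\ge t^n\psi$ pointwise. As $t^n$ is central, this gives $\tau_n(g)\ge\tau_n(\psi)+n=\tau_n(g)+n$, which is absurd. So $g\psi^{-1}(x)<x+n$ for some $x$, whence $\tau_n([g,h])\le n$. Since $[g,h]^{-1}=[h,g]$, also $\tau_n([g,h])\ge-n$.

*Proof of Theorem B.*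

**Step 1: every sum with $\sum n|c_n|<\infty$ lies in $Q(G)$.** The point is convergence, uniformly controlled in $n$. If $a\in A$, then $a^{(n)}$ moves points by at most $5$, and $t^{\pm1}$ moves points by $1$. Let $|\gamma|$ be the word length in the letters $\mathbf t^{\pm1},\mathbf a$. Then $\gamma_n^k$ moves $0$ by at most $5k|\gamma|$, so $|\tau_n(\gamma)|\le5|\gamma|$ for all $n\in S$. As $\sum|c_n|\le\sum n|c_n|<\infty$, $f=c\,\sigma+\sum c_n\tau_n$ converges absolutely at each $\gamma$. It is homogeneous, and by Lemma 9
$$D(f)\le\sum_{n\in S}|c_n|D(\tau_n)\le\sum_{n\in S}n|c_n|.\tag{5}$$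

**Step 2: a lower bound for the defect.** Let $f\in Q(G)$ satisfy $f\circ\iota_n=c_n\tau_n$ for all $n\in S$. We claim
$$\sum_{n\in S}n|c_n|\le D(f).\tag{6}$$
The idea is to make the defects in different coordinates add up with the same sign. Let $E\subset S$ be finite. Put $(x_n',y_n')=(x_n,y_n)$ if $c_n\ge0$ and $(x_n',y_n')=(y_n^{-1},x_n^{-1})$ if $c_n<0$. So $x_n'y_n'$ is $u_n$ or $u_n^{-1}$ respectively, and in both cases $c_n\tau_n(x_n'y_n')=n|c_n|$ by (4), while $\tau_n(x_n')=\tau_n(y_n')=0$. Let $x=\prod_{n\in E}\iota_n(x_n')$ and $y=\prod_{n\in E}\iota_n(y_n')$. Then $xy=\prod_{n\in E}\iota_n(x_n'y_n')$. By (Q1), $f(x)=f(y)=0$ and $f(xy)=\sum_{n\in E}n|c_n|$. Hence $\sum_{n\in E}n|c_n|=|f(x)+f(y)-f(xy)|\le D(f)$. As $E$ was arbitrary, (6) follows.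

**Step 3: every $f\in Q(G)$ has the stated form.** Let $c_n=f(\iota_n(t^n))/n$. By Lemma 7, $f\circ\iota_n=c_n\tau_n$, and (6) gives $\sum n|c_n|\le D(f)<\infty$. By Step 1, $f'=f-\sum c_n\tau_n\in Q(G)$. Since $\tau_m\circ\iota_n=0$ for $m\ne n$, $f'\circ\iota_n=0$ for all $n$, so $f'$ vanishes on $K$ by (Q1). By (Q3), Proposition 5 and Lemma 8, $f'=f'(\mathbf t)\,\sigma$.

**Step 4: uniqueness, norm and homomorphisms.** If $f=c\,\sigma+\sum c_n\tau_n$, then $f(\iota_n(t^n))=nc_n$, because $\sigma|_K=0$; so the $c_n$ are determined. Then $c$ is determined by $f(\mathbf t)=c+\sum c_n$. Also $f\circ\iota_n=c_n\tau_n$, so (5) and (6) give $D(f)=\sum n|c_n|$. Homomorphisms are the elements of $Q(G)$ with defect $0$, so $\operatorname{Hom}(G,\mathbb R)=\mathbb R\sigma$. Thus $f\mapsto(nc_n)_{n\in S}$ induces an isometry from $Q(G)/\operatorname{Hom}(G,\mathbb R)$ with norm $D$ onto $\ell^1(S)$.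

**Step 5: the action of $\rho$.** By (1), $\tau_n\circ\rho=-\tau_n$. Also $\sigma\circ\rho=-\sigma$, since both sides are homomorphisms and they agree on generators: $\sigma(\rho(\mathbf t))=\sigma(\mathbf t^{-1})=-1$ and $\sigma(\rho(\mathbf a))=\sigma(\mathbf t^{-5}\mathbf a^*\mathbf t^5)=0$. So $f\circ\rho=-f$ for all $f\in Q(G)$. $\blacksquare$

## 13. An index-2 overgroup without quasimorphisms, and $2^{\aleph_0}$ examples

*Proof of Corollary C.* (i) $\hat G=G\rtimes\langle\rho\rangle$ is generated by $G$ and $\rho$, so it is finitely generated. Let $f\in Q(\hat G)$. In $\hat G$ the automorphism $\rho$ of $G$ is a conjugation, so by (Q1) $f|_G$ is $\rho$-invariant. By Theorem A it is bounded, so $f|_G=0$ by (Q4). For $g\in\hat G$ we have $g^2\in G$, so $f(g)=\frac12f(g^2)=0$.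

(ii) Let $\Lambda$ be a finitely generated torsion group. Then $Q(\Lambda)=0$: if $\lambda^k=1$ with $k\ge1$, then $f(\lambda)=f(1)/k=0$. The two factors of $G\times\Lambda$ commute, so by (Q1) every $f\in Q(G\times\Lambda)$ satisfies $f(g,\lambda)=f(g,1)+f(1,\lambda)=f(g,1)$. Thus $Q(G\times\Lambda)\cong Q(G)$ by pullback. This space is infinite-dimensional, and the involution $\rho\times\mathrm{id}$ acts on it as $-1$. By Lemma 1, $G\times\Lambda$ with $\rho\times\mathrm{id}$ is as in Theorem A.

It remains to count. There are $2^{\aleph_0}$ isomorphism classes of such $\Lambda$ (Grigorchuk, *Degrees of growth of finitely generated groups and the theory of invariant means*, Izv. Akad. Nauk SSSR 48 (1984)). Fix a countable group $\Gamma$. If $G\times\Lambda\cong\Gamma$, then $\Lambda$ is isomorphic to the quotient of $\Gamma$ by a finitely generated normal subgroup, the image of $G$. A countable group has only countably many finitely generated subgroups, so at most countably many $\Lambda$, up to isomorphism, give the same $\Gamma$. A map defined on a set of $2^{\aleph_0}$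 classes whose fibers are all countable has an image of cardinality $2^{\aleph_0}$. Hence the groups $G\times\Lambda$ form $2^{\aleph_0}$ isomorphism classes. $\blacksquare$
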